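# A simple C\*-algebra with arbitrarily small projections that do not fit into their complements

## 1. Cuntz subequivalence, projections, and algebras of sections

Throughout, $B$ is a unital C\*-algebra, $B_+$ is its set of positive elements, and $M_n(B)$ is the algebra of $n\times n$ matrices over $B$, again a unital C\*-algebra.

**Definition (Cuntz subequivalence).** For $a,b\in B_+$ write $a\precsim_B b$, or $a\precsim b$, if there is a sequence $(v_k)$ in $B$ with $\|v_kbv_k^*-a\|\to0$. For positive $a\in M_m(B)$ and $b\in M_n(B)$ we pad with zeros and compare inside one larger matrix algebra.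

*Example.* In $M_N$ we have $a\precsim b$ exactly when $\operatorname{rank}a\le\operatorname{rank}b$: the rank of $vbv^*$ is at most that of $b$, ranks cannot go up in a limit, and conversely if $\operatorname{rank} a\le\operatorname{rank}b$ one can solve $vbv^*=a$. In $C([0,1])$ we have $a\precsim b$ exactly when $a$ vanishes wherever $b$ does. Necessity is clear. For sufficiency take $v_k=((a-1/k)_+/b)^{1/2}$ on $\{a\ge 1/k\}$, where $b$ is bounded below, and $v_k=0$ elsewhere. Then $v_kbv_k^*=(a-1/k)_+\to a$.

**Definition (equivalence of projections).** Projections $p,q$ are equivalent, $p\sim q$, if there is $u$ with $u^*u=p$ and $uu^*=q$.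

*Example.* In $M_N$, $p\sim q$ means equal rank.

**Definition (stably finite).** $B$ is stably finite if for every $n$ and $v\in M_n(B)$, $v^*v=1$ implies $vv^*=1$.

*Example.* The algebra of all bounded operators on $\ell^2$ is not stably finite, because of the unilateral shift. If $B$ has a faithful tracial state $\tau$, then $B$ is stably finite. Indeed, put $(\mathrm{Tr}_n\otimes\tau)(b)=\sum_i\tau(b_{ii})$ on $M_n(B)$. If $b\ge0$ has trace $0$, then all $b_{ii}=0$, hence $b=0$. If $v^*v=1$, then $1-vv^*\ge 0$ has trace $0$, so it vanishes.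

**Definition (section algebra).** Let $X$ be compact metrizable and $E$ a Hermitian complex vector bundle over $X$. Then $\Gamma(X,\mathrm{End}\,E)$ is the C\*-algebra of continuous sections of $\mathrm{End}\,E$, with pointwise operations and the supremum norm. We have $M_n(\Gamma(X,\mathrm{End}\,E))=\Gamma(X,\mathrm{End}(\mathbb C^n\otimes E))$.

*Example.* If $E=X\times\mathbb C^N$, this is $C(X,M_N)$. A projection $q$ in a section algebra is a continuous field of orthogonal projections, and its pointwise ranges form a subbundle of $E$. An element $u$ with $u^*u=p$, $uu^*=q$ is a unitary isomorphism of the range bundles.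

**Definition (inductive limit).** For injective unital homomorphisms $\varphi_l:A_l\to A_{l+1}$, $\varinjlim A_l$ is the completion of the increasing union of the $A_l$. The maps $\varphi_{l,\infty}:A_l\to\varinjlim A_l$ are injective, hence isometric.

*Example.* $M_2\to M_4\to M_8\to\cdots$ with $a\mapsto a\oplus a$ gives the UHF algebra of type $2^\infty$.

We use five facts about $\precsim$. Their proofs are short.

**Fact 1.** $vbv^*\precsim b$, and $\precsim$ is transitive. *Proof.* The first is the definition. If $\|vbv^*-a\|$ is small and $\|wcw^*-b\|$ is small compared with $(1+\|v\|^2)^{-1}$, then $\|vwc(vw)^*-a\|$ is small.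

**Fact 2.** If $0\le a\le b$, then $a\precsim b$. *Proof.* Put $v_k=a^{1/2}(b+\frac1k)^{-1/2}$ and $g=1-b(b+\frac1k)^{-1}=\frac1k(b+\frac1k)^{-1}\ge0$. Then $a-v_kbv_k^*=a^{1/2}ga^{1/2}$ has norm $\|g^{1/2}ag^{1/2}\|\le\|g^{1/2}bg^{1/2}\|=\|gb\|\le\frac1k$.

**Fact 3.** $yy^*\precsim y^*y\precsim yy^*$. *Proof.* Let $b=yy^*$. Then $b^2=y(y^*y)y^*\precsim y^*y$, and $(b+\frac1k)^{-1/2}b^2(b+\frac1k)^{-1/2}\to b$ shows $b\precsim b^2$. So $yy^*\precsim y^*y$; exchange $y$ and $y^*$ for the rest.

**Fact 4.** If $a,b\ge0$ and $\|a-b\|<\varepsilon$, then $(a-\varepsilon)_+\precsim b$. *Proof.* Put $\delta=\|a-b\|$, $f(t)=\big((t-\varepsilon)_+/(t-\delta)\big)^{1/2}$ for $t>\varepsilon$ and $f(t)=0$ for $t\le\varepsilon$. This is continuous. Since $b\ge a-\delta$, we get $f(a)bf(a)\ge f(a)(a-\delta)f(a)=(a-\varepsilon)_+$. Hence $(a-\varepsilon)_+\precsim f(a)bf(a)\precsim b$.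

**Fact 5.** If $q$ is a projection and $q\precsim z$, then $q=wzw^*$ for some $w$, and $q$ is equivalent to a projection in the hereditary subalgebra $\overline{zBz}$. *Proof.* Choose $v$ with $\|vzv^*-q\|<1$. Then $\|qvzv^*q-q\|<1$, so $qvzv^*q$ is invertible in $qBq$. Let $g\in qBq$ be the inverse of its square root and $w=gqv$. Then $wzw^*=q$. With $y=wz^{1/2}$ we have $yy^*=q$, so $y^*y=z^{1/2}w^*wz^{1/2}$ is a projection equivalent to $q$, and it lies in $\overline{zBz}$.

In particular, for a projection $q$, the relation $q\precsim1-q$ says that $q$ is equivalent to a subprojection of $1-q$: there is room in $B$ for a second copy of $q$ orthogonal to $q$ itself.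

## 2. Is there a size below which every projection fits into its complement?

Let $B$ be a stably finite simple separable unital C\*-algebra, $B\not\cong\mathbb C$. The following is asked in Javad Mohammadkarimi, N. Christopher Phillips, "Compact Group Actions with the Tracial Rokhlin Property", arXiv:2110.12135 (2021).

*Does there exist $z\in B_+\setminus\{0\}$ such that every projection $q\in B$ with $q\precsim_Bz$ satisfies $q\precsim_B1-q$?*

The case $B=\mathbb C$ is excluded because there $q=1$ satisfies $q\precsim z$ for every nonzero $z$, while $1\not\precsim0$. Some cases can be done by hand.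

* $B=M_n$ with $2\le n<\infty$. Let $z$ have rank one. If $q\precsim z$, then $q$ has rank at most $1\le n-1$, so $q\precsim1-q$.
* $B$ the UHF algebra of type $2^\infty$. Let $z=e_{11}\in M_2\subset B$, and let $\tau$ be the tracial state. If $q\precsim z$, then $\tau(q)\le\tau(z)=\frac12$ by Fact 5. Up to unitary equivalence $q$ lies in some $M_{2^k}$, where it has rank at most $2^{k-1}$. So $\operatorname{rank}q\le\operatorname{rank}(1-q)$.
* $B\not\cong\mathbb C$ with no projections except $0$ and $1$. Choose a nonzero noninvertible $z\ge0$; it exists by functional calculus, since some self-adjoint element has at least two points in its spectrum. Then $\overline{zBz}$ does not contain $1$: otherwise some $zbz$ would be invertible, and so would $z$. By Fact 5, $q\precsim z$ forces $q=0$.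

In these cases the answer is yes. In general it is no.

**Theorem 1.** There is an infinite-dimensional simple separable unital nuclear stably finite C\*-algebra $B$, an inductive limit of algebras $\Gamma(X,\mathrm{End}\,E)$ ($X$ compact metrizable, $E$ a complex vector bundle), with a unique tracial state $\tau$, such that for every $n\ge1$ and every nonzero $z\in M_n(B)_+$ there is a projection $q\in M_n(B)$ with $q\precsim z$ but $q\not\precsim1-q$. Moreover $(\mathrm{Tr}_n\otimes\tau)(q)$ can be made arbitrarily small.

The case $n=1$ answers the question: for this $B\not\cong\mathbb C$ no $z$ as required exists. A second theorem describes what must go wrong in a counterexample. Its proof comes first, since it contains the natural attempt at a positive answer. It uses the following notions.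

**Definition (the semigroup $V(B)$).** $V(B)$ is the set of equivalence classes $[p]$ of projections in matrix algebras over $B$, with addition $[p]+[q]=[p\oplus q]$ and order $x\le y$ if $y=x+r$ for some $r\in V(B)$. By Fact 5, $[p]\le[q]$ means $p\precsim q$. A semigroup ordered this way is *almost unperforated* if $(k+1)x\le ky$ for some $k\ge1$ implies $x\le y$.

*Example.* $V(M_N)=\mathbb Z_{\ge0}$ is almost unperforated. The semigroup $\{0,2,3,4,\dots\}$ is not: $3\cdot2\le2\cdot3$, but $2\not\le3$, because $1$ is not in the semigroup.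

**Definition (quasitraces, strict comparison of projections).** A normalized quasitrace on $B$ is a function $\tau$ with $\tau(1)=1$, $\tau(x^*x)=\tau(xx^*)\ge0$, $\tau(a+ib)=\tau(a)+i\tau(b)$ for self-adjoint $a,b$, linear on commutative C\*-subalgebras, and extending to $M_2(B)$ with the same properties except the normalization. Projections of $B$ satisfy strict comparison if $\tau(p)<\tau(q)$ for all normalized quasitraces implies $p\precsim q$.

*Example.* A tracial state is a normalized quasitrace. In $M_N$ strict comparison is the comparison of ranks.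

**Theorem 2.** Let $B$ be an infinite-dimensional stably finite simple unital C\*-algebra.

* (a) For every $n$ there is $z\in B_+\setminus\{0\}$ with $z\otimes1_n\precsim1_B$.
* (b) If $p\sim q$ implies $1-p\sim1-q$ for projections in $B$ (for example if $B$ has stable rank one), every $z$ as in (a) with $n\ge2$ has the property asked for.
* (c) In general, if $z$ is as in (a) with $n\ge3$ and $q\precsim z$ is a projection, there is $k_0$ with $q\otimes1_k\precsim(1-q)\otimes1_k$ for all $k\ge k_0$. If moreover $V(B)$ is almost unperforated, or if projections of $B$ satisfy strict comparison with respect to normalized quasitraces, then $z$ has the property asked for.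
* (d) If some nonzero hereditary subalgebra of $B$ contains no nonzero projection, any nonzero positive $z$ in it has the property asked for.

Here stable rank one means that the invertible elements are dense in $B$ (as in $M_N$). It is a textbook fact that it implies the hypothesis of (b).

## 3. Two orthogonal copies of $q$, and what cancellation would give

The natural attempt is this: choose $z$ so small that several orthogonal copies of it fit under $1$. Then two copies $e_1,e_2$ of $q$ fit under $1$, and $e_2$ sits in the complement of $e_1$.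

**Proof of (a): small elements exist.** An infinite-dimensional C\*-algebra contains $n$ nonzero pairwise orthogonal positive elements $a_1,\dots,a_n$ (a textbook fact: take functions of a self-adjoint element with infinite spectrum). Next, any two nonzero $a,a'\in B_+$ dominate a common nonzero element. There is $x$ with $y=axa'\ne0$: otherwise $BaBa'=0$, and since $BaB$ spans a dense ideal, $a'=0$. Then
$$yy^*\le\|xa'\|^2a^2\precsim a,\qquad yy^*\precsim y^*y\le\|ax\|^2a'^2\precsim a'.$$
Iterating, we find $z\neq0$ with $z\precsim a_i$ for all $i$, hence $z\otimes1_n\precsim a_1\oplus\dots\oplus a_n$. Let $y$ be the row $(a_1^{1/2},\dots,a_n^{1/2})$. By orthogonality $y^*y=a_1\oplus\dots\oplus a_n$, and $yy^*=\sum a_i$. So $z\otimes1_n\precsim\sum a_i\le\|\sum a_i\|\,1_B\precsim1_B$.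

**Proof of (b): the attempt works under cancellation.** If $q\precsim z$, then $q\otimes1_2\precsim z\otimes1_2\precsim z\otimes 1_n\precsim1_B$. By Fact 5, $q\otimes1_2$ is equivalent to a projection in $B$. The images of its two summands are orthogonal projections $e_1\sim q\sim e_2$ in $B$. By hypothesis $1-q\sim1-e_1\ge e_2\sim q$, so $q\precsim1-q$.

The hypothesis enters at one point: to replace $1-e_1$ by $1-q$. We know $q\sim e_1$, but without cancellation the complements of equivalent projections may differ. This is where the attempt stops, and a counterexample must live exactly there. Part (c) limits it further: the difference of the complements must disappear after taking multiples.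

**Proof of (c).** We may assume $q\ne0$. Let $x=[q]$ and $y=[1-q]$.

**Step 1: an equation with $x$ on both sides.** As $q\otimes1_3\precsim z\otimes1_3\precsim1_B$, Fact 5 gives $[1]=3x+r$ for some $r\in V(B)$. Put $w=2x+r$. Then
$$y+x=[1]=w+x,\qquad x\le w.\tag{1}$$

**Step 2: $x$ is below a multiple of $y$.** If $y=0$, then $x=3x+r$, so $q$ is equivalent to a proper subprojection of itself (a second nonzero copy of $q$ is left over): $v^*v=q$, $vv^*\lneq q$. Then $v+(1-q)$ is a nonunitary isometry, contradicting stable finiteness. So $1-q\ne0$. By simplicity the algebraic ideal generated by $1-q$ is dense, hence contains an invertible element, hence $1=\sum_{k=1}^sc_k(1-q)d_k$. Let $C$ be the row $(c_k(1-q))_k$ and $D$ the column $((1-q)d_k)_k$. Then $CD=1$ and $1=D^*C^*CD\le\|C\|^2D^*D$, so $D^*D$ is invertible. The element $D(D^*D)^{-1/2}$ is an isometry whose range projection lies under $(1-q)\otimes1_s$. So $x\le[1]\le sy$. Write $sy=x+d$.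

**Step 3: exchange $y$ and $w$ in two ways.** For $i\ge s$ and $t\ge1$, using (1) in the form $w+x=y+x$,
$$iy+tw=(i-s)y+tw+x+d=(i-s+1)y+(t-1)w+x+d=(i+1)y+(t-1)w,$$
so $iy+tw=(i+t)y$ for $i\ge s$, $t\ge0$. Write $w=x+d'$. For $i,t\ge1$,
$$iy+tw=iy+(t-1)w+x+d'=(i-1)y+tw+x+d'=(i-1)y+(t+1)w,$$
so $iy+tw=(i+t)w$ for $i\ge0$, $t\ge1$.

**Step 4: conclusion.** For $k\ge s+1$ take $i=k-1$, $t=1$ in both formulas: $ky=kw=2kx+kr$. So $kx\le ky$, that is, $q\otimes1_k\precsim(1-q)\otimes1_k$ for $k\ge k_0=s+1$. Moreover $(k+1)x\le2kx\le ky$, so $x\le y$ if $V(B)$ is almost unperforated. Finally, $B$ contains three orthogonal projections equivalent to $q$. So $\tau(q)\le\frac13<\frac23\le\tau(1-q)$ for every normalized quasitrace, and strict comparison gives $q\precsim1-q$.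

**Proof of (d).** If $q\precsim z$, then by Fact 5 $q$ is equivalent to a projection in $\overline{zBz}$, which lies in the given hereditary subalgebra. So $q=0\precsim1-q$. This completes the proof of Theorem 2. $\square$

## 4. The complement $x^\perp$ over a sphere

Forget simplicity for a moment and look for the simplest $q\sim e$ with different complements. Let $S^{2K-1}\subset\mathbb C^K$ be the unit sphere, $K\ge3$. In $C(S^{2K-1},M_{K+1})$, acting on $\mathbb C^K\oplus\mathbb C$, let $q(x)$ be the projection onto the span of $(x,0)$ and $(0,1)$. Let $e$ be the constant projection onto the span of the first two basis vectors $f_1,f_2$.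

Then $q\sim e$, via $u(x)$ mapping $f_1\mapsto(x,0)$, $f_2\mapsto(0,1)$ and vanishing on $\{f_1,f_2\}^\perp$. Also $e\precsim1-e$, since $K+1\ge4$. But the range bundle of $1-q$ is $\zeta$, with $\zeta_x=x^\perp\subset\mathbb C^K$. If $q\precsim1-q$, then $q=w(1-q)w^*$ by Fact 5. With $\xi_0=(0,1)$, which lies in the range of every $q(x)$,
$$\|(1-q)w^*\xi_0\|^2=\langle w(1-q)w^*\xi_0,\xi_0\rangle=\langle q\xi_0,\xi_0\rangle=1,$$
so $\zeta$ has a nowhere vanishing section.

For $K$ even there is one: $x\mapsto(-\bar x_2,\bar x_1,-\bar x_4,\bar x_3,\dots)$, whose inner product with $x$ is zero. For $K$ odd there is none. This is the case $W=\mathrm{pt}$ of Lemma 3 below, so for odd $K$ we get $q\not\precsim1-q$.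

No characteristic class of $\zeta$ shows this. The rank of $\zeta$ is $K-1$, and the Euler class lies in $H^{2K-2}(S^{2K-1})=0$. A secondary obstruction is needed, and it will be read off a Steenrod square.

Now bring simplicity back. To make an inductive limit simple one puts point evaluations into the connecting maps, say $a\mapsto a(x)\oplus(a(x_0)\otimes1_{\mathbb C^2})$. Under such a map $1-q$ becomes a projection with range $\zeta\oplus(\text{trivial bundle of rank}>0)$. This has a constant nowhere vanishing section, and the obstruction is lost. The way past this point is to twist the point evaluation by a bundle $\eta$ over a new space $Y$, namely $a\mapsto a(x)\oplus(a(x_0)\otimes1_{\eta(y)})$. Then $1-q$ becomes $\zeta$ plus a multiple of $\eta$. The bundle $\eta$ must have nonzero Euler classes and must not disturb the Steenrod square. Quaternionic line bundles do both.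

## 5. Sections of $\zeta\boxplus F$ and the operation $Sq^2$

Cohomology has coefficients in $\mathbb F_2$. We recall the facts that we use.

* $\mathbb{HP}^d$ is the space of quaternionic lines in $\mathbb H^{d+1}$, and $\eta$ is its tautological bundle, regarded as a Hermitian complex bundle of rank $2$. We have $H^*(\mathbb{HP}^d)=\mathbb F_2[b]/(b^{d+1})$, with $b\in H^4$ the reduction of $c_2(\eta)$. For $d=1$ this is $S^4$ with $b$ the generator of $H^4$. Since $H^2(\mathbb{HP}^d;\mathbb Z)=0$, $c_1(\eta)=0$.
* For a complex bundle $V$, $w_{2i}(V)=c_i(V)\bmod2$. For a line bundle $L$ and a bundle $G$ of rank $n$, $c_1(L\otimes G)=n\,c_1(L)+c_1(G)$.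
* A complex bundle $V$ of rank $n$ with disc and sphere bundles $D(V),S(V)$ has a Thom class $U\in H^{2n}(D(V),S(V))$, which restricts to the generator on each fibre. It is natural and multiplicative for direct sums, and its restriction to the zero section is $w_{2n}(V)$. For $V=\mathbb C$ over a point it is the generator of $H^2(D^2,S^1)$.
* The operations $Sq^i:H^k\to H^{k+i}$ are natural, also for pairs, and satisfy the Cartan formula $Sq^k(uv)=\sum_{i+j=k}Sq^iu\,Sq^jv$. For $t\in H^2$, $Sq^2t=t^2$. Thom's formula is $Sq^iU=w_i(V)U$.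

For bundles $\zeta$ over $S$ and $F$ over $W$, $\zeta\boxplus F$ is the sum of their pullbacks to $S\times W$.

**Lemma 3.** Let $K\ge3$ be odd. Let $\zeta$ be the bundle over $S^{2K-1}\subset\mathbb C^K$ with $\zeta_x=x^\perp\subset\mathbb C^K$. Let $W=\prod_{l\in\Lambda}\mathbb{HP}^{d_l}$ be a finite (possibly empty) product and $F=\bigoplus_l\mathbb C^{r_l}\otimes\eta_l$ over $W$, with $\eta_l$ pulled back from the $l$-th factor and $0\le r_l\le d_l$. Then $\zeta\boxplus F$ over $S^{2K-1}\times W$ has no nowhere vanishing section.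

*Proof.* A section gives a vector orthogonal to $x$. Two orthonormal vectors can be mixed by all unit $(\alpha,\beta)\in\mathbb C^2$, which produces a family over $\mathbb{CP}^1$. We compute $Sq^2$ of one class in this family in two ways.

**Step 1: degrees and the Euler class of $F$.** Let $R=\operatorname{rank}_{\mathbb C}F=2\sum r_l$, which is even. Let $G=\mathbb C^K\oplus F$ over $W$ and $n=\operatorname{rank}G=K+R$, which is odd. By Künneth, $H^*(W)$ is concentrated in degrees divisible by $4$, and $2R\equiv0\bmod4$. As $c(\mathbb C^{r_l}\otimes\eta_l)=(1+c_2(\eta_l))^{r_l}$,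
$$e':=w_{2R}(F)=c_R(F)\bmod2=\prod_lb_l^{r_l}\ne0,$$
nonzero by Künneth because $r_l\le d_l$. (For $W=\mathrm{pt}$, $F=0$ and $e'=1$.)

**Step 2: a map of pairs built from a section.** Suppose there is a nowhere vanishing section. Normalize it to $s(x,w)\in x^\perp\oplus F_w\subset G_w$ with $\|s(x,w)\|=1$. Then $(x,0)$ and $s(x,w)$ are orthonormal in $G_w$. Let $T\subset\mathbb C^2\times\mathbb{CP}^1$ be the tautological line bundle, and let $V=T^*\otimes G$ over $W\times\mathbb{CP}^1$, so that $V_{(w,\ell)}=\mathrm{Hom}(\ell,G_w)$ for a line $\ell\subset\mathbb C^2$. For $x\in S^{2K-1}$ let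
$$m_{(w,\ell)}(x)\in\mathrm{Hom}(\ell,G_w),\qquad(\alpha,\beta)\mapsto\alpha\,(x,0)+\beta\,s(x,w).$$
This is isometric by orthonormality, hence a vector of norm $1$. Extending radially, $\rho x\mapsto\rho\,m_{(w,\ell)}(x)$ for $0\le\rho\le1$, we obtain a map of pairs covering the identity of $W\times\mathbb{CP}^1$,
$$m:(W\times\mathbb{CP}^1)\times(D^{2K},S^{2K-1})\to(D(V),S(V)).$$

**Step 3: the class $c$.** Let $U\in H^{2n}(D(V),S(V))$ be the Thom class and $\iota$ the pullback of the generator of $H^{2K}(D^{2K},S^{2K-1})$. By Künneth $m^*U=c\,\iota$ for a unique $c\in H^{2n-2K}(W\times\mathbb{CP}^1)=H^{2R}(W\times\mathbb{CP}^1)$. Since $m$ covers the identity, $m^*$ is $H^*(W\times\mathbb{CP}^1)$-linear. Let $a=c_1(T^*)\bmod2$, the generator of $H^2(\mathbb{CP}^1)$. Write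
$$c=e_0\otimes1+y\otimes a,\qquad e_0\in H^{2R}(W),\quad y\in H^{2R-2}(W).$$
Since $2R-2\equiv2\bmod4$, $y=0$. To find $e_0$, restrict to $W\times\{[1:0]\}$. There $V\cong G$ by evaluation at $(1,0)$, and $m$ becomes the inclusion $D^{2K}\to D(\mathbb C^K\oplus F_w)$, $v\mapsto(v,0)$. The Thom class of $\mathbb C^K\oplus F$ is the product of those of $\mathbb C^K$ and $F$. The first pulls back to $\iota$. The second is restricted to the zero section of $F$, which gives $w_{2R}(F)=e'$. So $e_0=e'$ and $c=e'\otimes1$.

**Step 4: $Sq^2$ computed on the source.** For $i>0$ we have $Sq^i\iota=0$, because $H^{2K+i}(D^{2K},S^{2K-1})=0$. Also $Sq^2e'\in H^{2R+2}(W)=0$. By the Cartan formula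
$$Sq^2(m^*U)=\big((Sq^2e')\otimes1\big)\iota=0.$$

**Step 5: $Sq^2$ computed on the target.** By Thom's formula $Sq^2U=w_2(V)U$, and $w_2(V)=c_1(V)\bmod2=n\,a+c_1(G)\bmod2=a$, since $H^2(W)=0$ and $n$ is odd. Hence
$$Sq^2(m^*U)=m^*(aU)=a\,m^*U=(e'\otimes a)\,\iota\ne0.$$
This contradicts Step 4. $\square$

*Why quaternionic.* Take instead $W=\mathbb{CP}^d$, $F=L^{\oplus r}$ with $L$ tautological and $1\le r\le d$, and put $t=c_1(L)\bmod2$, $n=K+r$. Steps 2 and 3 give $c=t^r\otimes1+y_0\,t^{r-1}\otimes a$ with $y_0\in\mathbb F_2$, and now nothing forces $y_0=0$. Here $w_2(V)=na+rt$, and the two computations of $Sq^2$ read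
$$rt^{r+1}\otimes1+(r-1)y_0\,t^r\otimes a=rt^{r+1}\otimes1+(n+ry_0)\,t^r\otimes a.$$
This holds for $y_0=n\bmod2$. So the argument gives no contradiction for complex line bundles. For quaternionic ones it does, because $H^*(W)$ lives in degrees divisible by $4$.

## 6. Twisted point evaluations and tautological projections

We now build $B$; the construction is of Villadsen type. Each stage adds two things: a factor $\mathbb{HP}^{d_l}$ to twist the point evaluation, and a universal isometry $T$ defined on $\eta_l$. The projection $TT^*$ is then isomorphic to $\eta_l$, which will make it small. Since $T$ is arbitrary, its complement restricts to the $\zeta$ of Section 4 on a suitable sphere.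

**Parameters.** Fix integers $n_1,n_2,\dots\ge1$ in which every positive integer occurs infinitely often. (For the question as posed, all $n_j=1$ will do.) Fix a surjection $m\mapsto(l(m),k(m))$ of $\mathbb Z_{\ge0}$ onto $\mathbb Z_{\ge0}\times\mathbb N$ with $l(m)\le m$, for example a Cantor enumeration. Put
$$N_l=2\cdot3^l,\qquad d_l=N_l\cdot\max(1,n_1,\dots,n_l).$$

**Spaces and bundles.** We define compact metrizable $X_l$ and Hermitian bundles $E_l$ of rank $N_l$. Start with $X_0=\mathrm{pt}$, $E_0=\mathbb C^2$. Given $(X_l,E_l)$ and a point $x_l\in X_l$ (chosen below), let $Y_l=\mathbb{HP}^{d_l}$ with its bundle $\eta_l$. Over $X_l\times Y_l$ put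
$$E_l^+(x,y)=E_l(x)\oplus\big(E_l(x_l)\otimes\eta_l(y)\big),\qquad\text{of rank }N_l+2N_l=N_{l+1}.$$
Let
$$X_{l+1}=\{(x,y,T):x\in X_l,\ y\in Y_l,\ T:\eta_l(y)\to\mathbb C^{n_{l+1}}\otimes E_l^+(x,y)\text{ a linear isometry}\}.$$
This is a fibre bundle over $X_l\times Y_l$, closed and bounded in a vector bundle, hence compact metrizable. Its fibres are nonempty, as $n_{l+1}N_{l+1}\ge2$. Let $E_{l+1}$ be the pullback of $E_l^+$, let $\rho_l:X_{l+1}\to X_l$ be the projection (surjective), and let $\rho_{l,m}:X_m\to X_l$ be the composites.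

*Example.* If $n_1=1$, then $X_1$ consists of pairs $(y,T)$ with $y\in\mathbb{HP}^2$ and $T$ an isometry of the plane $\eta_0(y)$ into the $6$-dimensional space $\mathbb C^2\oplus(\mathbb C^2\otimes\eta_0(y))$.

**Points.** Once $X_l$ is constructed, fix a dense sequence $(t_{l,k})_{k\in\mathbb N}$ in it. Choose $x_m\in X_m$ with $\rho_{l(m),m}(x_m)=t_{l(m),k(m)}$. For every $l$ the set $\{\rho_{l,m}(x_m):m\ge l\}$ is then dense in $X_l$: each $(l,k)$ equals $(l(m),k(m))$ for some $m$, and then $m\ge l$.

**Algebras.** Let $A_l=\Gamma(X_l,\mathrm{End}\,E_l)$ and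
$$\varphi_l:A_l\to A_{l+1},\qquad\varphi_l(a)(x,y,T)=a(x)\oplus\big(a(x_l)\otimes1_{\eta_l(y)}\big).\tag{2}$$
This is a unital homomorphism, injective because $\rho_l$ is surjective. Let $\varphi_{l,m}$ be the composites and $B=\varinjlim A_l$ with isometric maps $\varphi_{l,\infty}$. The same symbols and the same formula (2) are used on $M_n(A_l)=\Gamma(X_l,\mathrm{End}(\mathbb C^n\otimes E_l))$. A constant-rank projection has its rank multiplied by $1+2=3$ under $\varphi_l$.

**Projections.** For $j\ge1$ let $q_j\in M_{n_j}(A_j)$, $q_j(x,y,T)=TT^*$, of constant rank $2$. We also write $q_j$ for its image in $M_{n_j}(B)$.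

## 7. Simplicity and the unique trace

**Lemma 4.** Let $0\ne a\in M_n(A_l)$. There is $m_0\ge l$ such that for all $m'\ge m_0$ the section $\varphi_{l,m'}(a)$ is nonzero at every point of $X_{m'}$.

*Proof.* By (2) and induction, $a(\rho_{l,m}(x))$ is a direct summand of $\varphi_{l,m}(a)(x)$ for $x\in X_m$. By density of the points $\rho_{l,m}(x_m)$ there is $m\ge l$ with $a(\rho_{l,m}(x_m))\ne0$, so $\varphi_{l,m}(a)(x_m)\ne0$. For every point $(x,y,T)\in X_{m+1}$, $\varphi_{l,m}(a)(x_m)\otimes1_{\eta_m(y)}$ is a summand of $\varphi_{l,m+1}(a)(x,y,T)$. So $\varphi_{l,m+1}(a)$ is nowhere zero. For $m'\ge m+1$ the value at $x'\in X_{m'}$ has the summand $\varphi_{l,m+1}(a)(\rho_{m+1,m'}(x'))\ne0$. Take $m_0=m+1$. $\square$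

**$B$ is simple.** First, an element $a'\in A_{m'}$ that is nonzero at every point generates $A_{m'}$ as an ideal. Given $x$, let $e$ be a unit eigenvector of $a'(x)^*a'(x)$ with eigenvalue $\lambda>0$, and $(e_k)$ an orthonormal basis of $E_{m'}(x)$. Choose sections $b_k\in A_{m'}$ with $b_k(x)=\lambda^{-1/2}e_ke^*$. Then $\sum_kb_k(x)a'(x)^*a'(x)b_k(x)^*=1$. So $\sum_kb_ka'^*a'b_k^*$ is positive, lies in the ideal, and is invertible at all points near $x$. By compactness finitely many such elements have a sum that is invertible at every point, hence invertible.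

Now let $J\ne0$ be a closed ideal of $B$. It meets some $\varphi_{l,\infty}(A_l)$ in a nonzero element: otherwise $B\to B/J$ would be injective, hence isometric, on every $\varphi_{l,\infty}(A_l)$, hence isometric on $B$. So $\varphi_{l,\infty}(a)\in J$ with $a\ne0$. By Lemma 4 some $\varphi_{l,m'}(a)$ is nowhere zero, so it generates $A_{m'}$, and $1\in J$.

**Tracial states of section algebras.** Let $\sigma$ be a tracial state of $A_l$, and $\mathrm{tr}$ the normalized trace on each $\mathrm{End}(E_l(x))$. We claim
$$\sigma(a)=\sigma(\mathrm{tr}(a)1),\qquad a\in A_l,\tag{3}$$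
where $\mathrm{tr}(a)$ is the function $x\mapsto\mathrm{tr}(a(x))$. By a partition of unity we may assume that $a$ is supported in an open set $O$ over which $E_l$ is trivial. Then $a-\mathrm{tr}(a)1$ is an element of $M_{N_l}(C_0(O))$ of pointwise trace zero, hence a sum of elements $fe_{st}$ ($s\ne t$) and $f(e_{ss}-e_{tt})$ with $f\in C_0(O)$. Write $f=f_1f_2$ with $f_1=|f|^{1/2}$ and $f_2=f/|f|^{1/2}$ (zero where $f$ is zero), both in $C_0(O)$. Then
$$fe_{st}=[f_1e_{ss},f_2e_{st}],\qquad f(e_{ss}-e_{tt})=[f_1e_{st},f_2e_{ts}],$$
so $\sigma$ vanishes on these elements.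

**Uniqueness of the trace.** By (2), $\mathrm{tr}(\varphi_l(a)(x'))=\frac13\mathrm{tr}(a(\rho_l(x')))+\frac23\mathrm{tr}(a(x_l))$ for $x'\in X_{l+1}$. Let $\tau,\tau'$ be tracial states of $B$ and $a\in A_l$. Apply (3) to their restrictions to $A_{l+1}$ and to $\varphi_l(a)$. The constant $\frac23\mathrm{tr}(a(x_l))$ cancels in the difference, so
$$(\tau-\tau')(\varphi_{l,\infty}(a))=\tfrac13(\tau-\tau')(\varphi_{l+1,\infty}(g)),\qquad g(x')=\mathrm{tr}(a(\rho_l(x')))1,\quad\|g\|\le\|a\|.$$
Hence $\|(\tau-\tau')|_{A_l}\|\le\frac13\|(\tau-\tau')|_{A_{l+1}}\|\le\dots\le2\cdot3^{-k}$ for all $k$. So $\tau=\tau'$.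

**Existence and the remaining properties.** The sets $T(A_l)$ of tracial states are nonempty (point evaluation followed by $\mathrm{tr}$) and weak\* compact Hausdorff, and $\sigma\mapsto\sigma\circ\varphi_l$ is continuous. So their inverse limit is nonempty, and a point of it is a tracial state on the union of the $A_l$ that extends to $B$. Call it $\tau$. The set $\{b:\tau(b^*b)=0\}$ is a proper closed ideal, hence $0$. So $\tau$ is faithful, and $B$ is stably finite by Section 1. $B$ is unital, separable (each $X_l$ is compact metrizable), and nuclear as an inductive limit of type I algebras. It is infinite-dimensional, since it contains a copy of $A_1\supset C(X_1)$ and $X_1$ is infinite. Finally, by (3) applied to the diagonal entries of $q_j$,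
$$(\mathrm{Tr}_{n_j}\otimes\tau)(q_j)=\frac{2}{N_j}\longrightarrow0.\tag{4}$$

## 8. Every nonzero positive element dominates all late $q_j$

**Proposition 5.** Let $0\ne z\in M_n(B)_+$. Then $q_j\precsim z$ in $M_n(B)$ for all sufficiently large $j$ with $n_j=n$.

*Proof.*

**Step 1: replace $z$ by an element of a finite stage.** Let $\varepsilon=\|z\|/3$. Approximate $z^{1/2}$ by $\varphi_{l,\infty}(d)$ with $d\in M_n(A_l)$ and put $c=d^*d$. For a good enough approximation, $\|\varphi_{l,\infty}(c)-z\|<\varepsilon$. Then $\|c\|>\|z\|-\varepsilon=2\varepsilon$, so $c_0=(c-\varepsilon)_+\ne0$. By Fact 4, $\varphi_{l,\infty}(c_0)\precsim z$.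

**Step 2: the twisted point evaluation contains a copy of $\eta_m$.** By Lemma 4 there is $m_0\ge l$ such that for $m\ge m_0$ the section $c_1=\varphi_{l,m}(c_0)$ is nonzero at every point of $X_m$, in particular at $x_m$. Let $m\ge m_0$ with $n_{m+1}=n$. There are $\lambda>0$ and a unit vector $\omega\in\mathbb C^n\otimes E_m(x_m)$ such that the rank-one projection $f$ onto $\mathbb C\omega$ satisfies $c_1(x_m)\ge\lambda f$. Hence by (2)
$$\varphi_m(c_1)\ge\lambda Q,\qquad Q(x,y,T)=0\oplus\big(f\otimes1_{\eta_m(y)}\big),$$
so $Q\precsim\varphi_m(c_1)$.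

**Step 3: $q_{m+1}\sim Q$, because both are copies of $\eta_m$.** Let $S_y:\eta_m(y)\to\mathbb C^n\otimes E_m^+(x,y)$, $S_yw=0\oplus(\omega\otimes w)$, an isometry with $S_yS_y^*=Q(x,y,T)$. Since $n_{m+1}=n$, $T$ is an isometry from $\eta_m(y)$ into the same space. So $u(x,y,T)=TS_y^*$ defines an element $u\in M_n(A_{m+1})$ with
$$u^*u=S_yT^*TS_y^*=Q,\qquad uu^*=TS_y^*S_yT^*=TT^*=q_{m+1}.$$

**Step 4: conclusion.** In $M_n(A_{m+1})$, $q_{m+1}\sim Q\precsim\varphi_m(c_1)=\varphi_{l,m+1}(c_0)$. Passing to $M_n(B)$, $q_{m+1}\precsim\varphi_{l,\infty}(c_0)\precsim z$. This holds for every $j=m+1>m_0$ with $n_j=n$. $\square$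

## 9. The projections $q_j$ do not fit into their complements

**Proposition 6.** For every $j\ge1$, $q_j\not\precsim1-q_j$ in $M_{n_j}(B)$.

*Proof.* Let $n=n_j$ and suppose the contrary.

**Step 1: descend to a finite stage.** Choose $v'\in M_n(B)$ with $\|v'(1-q_j)v'^*-q_j\|<\frac12$, and approximate $v'$ by an element coming from a finite stage. Since the maps $\varphi_{i,\infty}$ are isometric, there are $i\ge j$ and $v\in M_n(A_i)$ such that, with $p=\varphi_{j,i}(q_j)$,
$$\|v(1-p)v^*-p\|<1.$$
At each point of $X_i$, for each nonzero $\xi$ in the range of $p$,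
$$\|(1-p)v^*\xi\|^2=\langle v(1-p)v^*\xi,\xi\rangle>\langle p\xi,\xi\rangle-\|\xi\|^2=0,\qquad\text{so}\quad(1-p)v^*\xi\ne0.\tag{5}$$

**Step 2: a sphere in $X_j$ on which the complement of $q_j$ is $\zeta$.** Fix $(x_*,y_*)\in X_{j-1}\times Y_{j-1}$ and let $H=\mathbb C^n\otimes E_{j-1}^+(x_*,y_*)$. Its dimension $M=nN_j$ is even and at least $6$. So $K=M-1$ is odd and at least $5$. Identify $H=\mathbb C^K\oplus\mathbb C$ orthogonally, and let $w_1,w_2$ be an orthonormal basis of $\eta_{j-1}(y_*)$. Define
$$h_j:S^{2K-1}\to X_j,\qquad h_j(x)=(x_*,y_*,T_x),\quad T_xw_1=(x,0),\quad T_xw_2=(0,1).$$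
The pullback of $\mathbb C^n\otimes E_j$ is the constant bundle $H$. The projection $(1-q_j)(h_j(x))$ has range $\{(x,0),(0,1)\}^\perp=x^\perp\subset\mathbb C^K$. The range of $q_j(h_j(x))$ contains the constant vector $\xi_0=(0,1)$.

**Step 3: carry the sphere to $X_i$.** For $l\ge j$ there is a continuous section of $X_{l+1}\to X_l\times Y_l$,
$$g_l(x,y)=(x,y,T),\qquad Tw=f_0\otimes\big(0\oplus(e_0\otimes w)\big),$$
where $f_0\in\mathbb C^{n_{l+1}}$ and $e_0\in E_l(x_l)$ are fixed unit vectors. Let $W=Y_j\times\dots\times Y_{i-1}$ (a point if $i=j$). Define inductively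
$$h_{l+1}(x,y_j,\dots,y_l)=g_l\big(h_l(x,y_j,\dots,y_{l-1}),y_l\big),$$
ending with $h_i:S^{2K-1}\times W\to X_i$. For $b\in M_n(A_j)$, formula (2) gives
$$\varphi_{j,l+1}(b)\big(h_{l+1}(x,y_j,\dots,y_l)\big)=\varphi_{j,l}(b)\big(h_l(x,y_j,\dots,y_{l-1})\big)\oplus\big(\varphi_{j,l}(b)(x_l)\otimes1_{\eta_l(y_l)}\big).$$
By induction
$$\varphi_{j,i}(b)\big(h_i(x,y_j,\dots,y_{i-1})\big)=b(h_j(x))\oplus\bigoplus_{l=j}^{i-1}\varphi_{j,l}(b)(x_l)\otimes1_{\eta_l(y_l)}.\tag{6}$$

**Step 4: identify the range bundle of $1-p$.** Take $b=1-q_j$ in (6); then $\varphi_{j,i}(b)=1-p$. The first summand has range $\zeta_x$. The $l$-th of the others has range $V_l\otimes\eta_l(y_l)$, where $V_l$ is the range of the fixed projection $\varphi_{j,l}(1-q_j)(x_l)$. So the pullback under $h_i$ of the range bundle of $1-p$ is $\zeta\boxplus F$ with $F\cong\bigoplus_{l=j}^{i-1}\mathbb C^{r_l}\otimes\eta_l$. Since $1-q_j$ has rank $M-2$ and each $\varphi$ triples ranks,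
$$r_l=3^{l-j}(M-2)\le3^{l-j}nN_j=nN_l\le d_l,$$
because $n=n_j\le\max(n_1,\dots,n_l)$ for $l\ge j$. So the hypotheses of Lemma 3 hold.

**Step 5: a forbidden section.** Take $b=q_j$ in (6). The vector $\xi_0$ in the first summand $H$ is a constant, nowhere zero section of the pulled-back range bundle of $p$. By (5), $(1-p)v^*\xi_0$, evaluated along $h_i$, is a continuous nowhere vanishing section of $\zeta\boxplus F$. This contradicts Lemma 3. $\square$

**Proof of Theorem 1.** Section 7 shows that $B$ is infinite-dimensional, simple, separable, unital, nuclear and stably finite with a unique tracial state $\tau$. By construction it is an inductive limit of section algebras. Let $n\ge1$ and $0\ne z\in M_n(B)_+$. Since $n$ occurs infinitely often among the $n_j$, Proposition 5 provides arbitrarily large $j$ with $n_j=n$ and $q_j\precsim z$. Proposition 6 gives $q_j\not\precsim1-q_j$. By (4), $(\mathrm{Tr}_n\otimes\tau)(q_j)=2/N_j$ is as small as we like. For $n=1$: every $z\in B_+\setminus\{0\}$ dominates a projection $q\in B$ with $q\not\precsim1-q$, so no $z$ as in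 Section 2 exists for this $B\not\cong\mathbb C$. $\square$
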